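\title{The Gaussian tail of $\log|\zeta(\frac12+it)|$ in the range $V=o(\sqrt{\log\log T})$}

\begin{abstract}
Selberg's central limit theorem says that $\log|\zeta(\frac12+it)|$, with $t$ uniform in $[T,2T]$, is asymptotically normal with variance $\frac12\log\log T$. We prove, without any unproved hypothesis, that the proportion of $t$ at which it exceeds $V\sqrt{\frac12\log\log T}$ is asymptotic to the Gaussian tail $\int_V^\infty e^{-u^2/2}du/\sqrt{2\pi}$ whenever $V=o(\sqrt{\log\log T})$, as conjectured by Radziwi\l\l. We deduce the asymptotics of the moments of $|\zeta(\frac12+it)|$ of order tending to zero, and we show that the Gaussian asymptotic fails near $V=2\sqrt{2\log\log T}$. The proof compares $\log|\zeta|$ with a sum over primes under an exponentially tilted weight that is the square of a short Dirichlet polynomial, and it uses only second moments of $\zeta$.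
\end{abstract}

\section{The question and the results}\label{sec:intro}

For $T>0$ and real $y$ let
$$\mathcal S(T,y)=\{t\in[T,2T]:\ \log|\zeta(\tfrac12+it)|>y\}.$$
Throughout, $L=\log T$, $N=\log\log T$, $\operatorname{meas}$ is Lebesgue measure, and
$$\Psi(x)=\int_x^\infty e^{-u^2/2}\frac{du}{\sqrt{2\pi}},\qquad
\mathcal R(T,V)=\frac{\frac1T\operatorname{meas}\mathcal S\big(T,V\sqrt{N/2}\big)}{\Psi(V)} .$$
Thus $\mathcal R(T,V)$ compares the proportion of $t\in[T,2T]$ at which $\log|\zeta(\frac12+it)|$ exceeds $V$ standard deviations with the same quantity for a normal variable. Selberg's central limit theorem states that $\mathcal R(T,V)\to1$ as $T\to\infty$ for every fixed real $V$. When $V=V(T)$ tends to infinity, $\Psi(V)$ tends to $0$, and $\mathcal R\to1$ becomes a statement about the relative error in a small probability, on which the central limit theorem is silent. Radziwi\l\l\ proved that $\mathcal R(T,V)\to1$ when $V=o(N^{1/10-\varepsilon})$ for a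 fixed $\varepsilon>0$, and conjectured that $\mathcal R(T,V)\to1$ whenever $V=o(\sqrt N)$. We take the problem from Inoue~\cite{Inoue}. The conjecture is true.

\begin{theorem}\label{thm:main}
If $V=V(T)$ is real and $V=o(\sqrt{\log\log T})$, then $\mathcal R(T,V)\to1$ as $T\to\infty$.
\end{theorem}

\begin{theorem}\label{thm:supp}
\begin{itemize}
\item[(a)] $\displaystyle\lim_{c\to0^+}\ \limsup_{T\to\infty}\ \sup_{V\le c\sqrt N}|\mathcal R(T,V)-1|=0$.
\item[(b)] If $\ell=\ell(T)>0$ and $\ell\to0$, then $\displaystyle\frac1T\int_T^{2T}|\zeta(\tfrac12+it)|^{\ell}\,dt\sim(\log T)^{\ell^2/4}$.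
\item[(c)] For every $\Omega=\Omega(T)\to\infty$,
$$\limsup_{T\to\infty}\ \inf_{|V-2\sqrt2\sqrt N|\le\Omega}\mathcal R(T,V)\le\frac1{2\pi^2}<1 .$$
Consequently the condition $V=o(\sqrt N)$ in Theorem~\ref{thm:main} cannot be replaced by $0\le V\le C\sqrt N$ for any $C>2\sqrt2$.
\end{itemize}
\end{theorem}

No unproved hypothesis is used. The inputs from the theory of $\zeta$ are Selberg's theorem, the approximate functional equation of Hardy and Littlewood, Mertens' estimate and, for Theorem~\ref{thm:supp}(b),(c) only, the classical second moment and Ingham's fourth moment. Each is recalled where it is needed.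

\subsection*{Why the scale is $\sqrt N$}
The Euler product suggests that $\log|\zeta(\frac12+it)|$ is close to $\operatorname{Re}\sum_{p\le T}p^{-1/2-it}$. The numbers $p^{-it}$ behave like independent points distributed uniformly on the unit circle, the term of $p$ has variance $1/(2p)$, and $\sum_{p\le T}1/(2p)=N/2+O(1)$. This heuristic is imprecise in two ways. It fixes the variance only up to $O(1)$, since stopping the primes at $T^{1/10}$ instead of $T$ removes about $\frac12\log 10$; and it fixes the value of $\log|\zeta|$ at best up to $O(1)$. Now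
\begin{equation}\label{eq:mills}
\Psi(x)\sim\frac{e^{-x^2/2}}{\sqrt{2\pi}\,x}\qquad(x\to+\infty),
\end{equation}
so the tail at height $y=V\sqrt{N/2}$ of a normal variable of variance $\sigma^2\sim N/2$ is governed by the exponent $y^2/2\sigma^2$. A bounded change of $\sigma^2$ changes this exponent by $O(V^2/N)$, and a bounded change of $y$ changes it by $O(V/\sqrt N+1/N)$. For $V=o(\sqrt N)$ both changes are $o(1)$: the heuristic gives an unambiguous answer, and the answer is $\Psi(V)$. For $V\asymp\sqrt N$ the constants matter and there is no reason to expect $\mathcal R\to1$.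

Moments say the same thing. For a normal variable $\mathcal L$ of mean $0$ and variance $N/2$ one has $\mathbb E\,e^{\ell\mathcal L}=e^{\ell^2N/4}=(\log T)^{\ell^2/4}$, and the product of $e^{\ell x}$ with the density $e^{-x^2/N}$ is maximal at $x=\ell N/2$, that is, at $V=\ell\sqrt{N/2}$. So the range $V=o(\sqrt N)$ carries the moments of order $\ell\to0$, which is part (b) of Theorem~\ref{thm:supp}. The fourth moment is carried by $V$ near $4\sqrt{N/2}=2\sqrt2\sqrt N$; there the Gaussian predicts $(\log T)^4$ and the true value is $\frac1{2\pi^2}(\log T)^4$, which is the source of part (c).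

\section{The method in two model computations}\label{sec:model}

\subsection{Tilting a Gaussian}\label{sub:tilt}
Let $G$ be a normal variable of mean $0$ and variance $\sigma^2$, let $y>0$, and put $k=y/\sigma^2$, $u=G-y$, $v=ku$. The density of $G$ at $y+u$ is $(\sqrt{2\pi}\sigma)^{-1}e^{-y^2/2\sigma^2}e^{-ku}e^{-u^2/2\sigma^2}$. Multiplying by $e^{ku}$ removes the exponential decay, and for bounded integrable $\phi$
$$\mathbb E\big[e^{ku}\phi(v)\big]=\gamma\int_{\mathbb R}\phi(v)\,e^{-v^2/2k^2\sigma^2}\,dv,\qquad \gamma=\frac{e^{-y^2/2\sigma^2}}{\sqrt{2\pi}\,k\sigma}.$$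
If $k\sigma=y/\sigma\to\infty$, the right side is $\gamma\big(\int\phi+o(1)\big)$: under the weight $e^{ku}/\gamma$ the variable $v$ is distributed according to Lebesgue measure in the limit. The choice $\phi(v)=e^{-v}\mathbf 1_{v>0}$ gives $e^{ku}\phi(v)=\mathbf 1_{G>y}$ and so $\mathbb P(G>y)\sim\gamma$, which for $\sigma=1$ is \eqref{eq:mills}.

We shall run this computation for a sum over primes $G$ whose density is unknown. Take $\phi=|\psi|^2$ with $\psi(x)=\int\hat\psi(\xi)e^{i\xi x}d\xi$ and $\hat\psi$ compactly supported. Then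
$$e^{ku}|\psi(v)|^2=\Big|\int\hat\psi(\xi)\,e^{k(\frac12+i\xi)(G-y)}d\xi\Big|^2=\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}\,e^{-Sy}e^{SG}\,d\xi\,d\xi',$$
where $S=k(1+i\omega)$ and $\omega=\xi-\xi'$. The mean depends only on $\mathbb E\,e^{SG}$ for $|S|=O(k)$. If $\mathbb E\,e^{SG}=e^{S^2\sigma^2/2}(1+o(1))$ for these $S$, we use $y=k\sigma^2$ to get
\begin{equation}\label{eq:saddle}
-Sy+\tfrac12S^2\sigma^2=k^2\sigma^2\Big(-1-i\omega+\tfrac12+i\omega-\tfrac12\omega^2\Big)=-\frac{y^2}{2\sigma^2}-\frac{k^2\sigma^2\omega^2}2 .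
\end{equation}
The oscillating terms cancel, so a relative error $o(1)$ in $\mathbb E\,e^{SG}$ remains a relative error $o(1)$ in the result, however small $\gamma$ is. Moreover the weight is a square. Once the exponentials are replaced by Taylor polynomials it is the squared modulus of a finite sum of terms $(n/n')^{-it}$, whose mean can be computed exactly, also against $|\zeta|^2$.

\subsection{From the sum over primes to $\zeta$}\label{sub:prime}
Let $P(s)=\sum_{p\le T^{1/K}}p^{-s}$, $G=\operatorname{Re}P(\frac12+it)$ and $f=\zeta e^{-P}$ at $s=\frac12+it$, so that $\log|\zeta|=G+\log|f|$. For every $A>0$, with $u=G-y$,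
\begin{gather*}
\{\log|\zeta|>y\}\subset\{G>y-A\}\cup\{u\le-A,\ |f|>e^{-u}\},\\
\{\log|\zeta|>y\}\supset\{G>y+A\}\setminus\{u>0,\ |f|<e^{-A}\}.
\end{gather*}
Moving $y$ by $\pm A$ changes $\gamma$ by a factor of about $e^{\mp kA}$. Here $k=y/\sigma^2\approx\sqrt2\,V/\sqrt N\to0$, so we may let $A\to\infty$ while $kA\to0$. This room is what the hypothesis $V=o(\sqrt N)$ provides. It remains to show that the two exceptional sets have measure $o(\gamma T)$. Chebyshev's inequality with the plain mean of $|f|^2$ saves only $e^{-2A}\ge e^{-2/k}$, which is much larger than $\gamma\approx e^{-k^2N/4}$ once $k^3N\to\infty$. The exceptional sets must be measured with the tilted weight, which already has total size $\gamma$. What is needed is a bound $\mathbb E[|f|^2e^{ku}\phi(v)]\le H\gamma$ with a loss $H$ that grows more slowly than $A$.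

Such a bound is plausible because the tilt does not interact with $f$. This is visible at a single prime.

\begin{lemma}\label{lem:local}
Let $X$ be uniform on the unit circle and $Y=\sum_{\alpha\ne0}c_\alpha X^\alpha$ with $\sum_\alpha|c_\alpha|\le\upsilon\le\frac12$. Then $\mathbb E\,e^Y=\exp\big(\sum_{\alpha\ge1}c_\alpha c_{-\alpha}+O(\upsilon^3)\big)$ with an absolute implied constant.
\end{lemma}

\begin{proof}
We have $|e^Y-1-Y-\frac12Y^2|\le\upsilon^3$, $\mathbb EY=0$ and $\frac12\mathbb EY^2=\sum_{\alpha\ge1}c_\alpha c_{-\alpha}$, since $\mathbb E X^\alpha X^{\alpha'}=\mathbf 1_{\alpha+\alpha'=0}$. So $\mathbb E\,e^Y=1+x$ with $x=\frac12\mathbb EY^2+O(\upsilon^3)$ and $|x|\le\frac12\upsilon^2+\upsilon^3\le\frac14$, and $\log(1+x)=x+O(\upsilon^4)$.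
\end{proof}

Let $p$ be a large prime, $w=Xp^{-1/2}$, $|S|\le\frac12$. The tilt $e^{S\operatorname{Re}w}$ has $c_{\pm1}=S/(2\sqrt p)$ and mean $\exp(S^2/4p+O(p^{-3/2}))$. The squared Euler factor $|1-w|^{-2}=\exp(w+\bar w+\frac12w^2+\frac12\bar w^2+\cdots)$ adds $1/\sqrt p$ to $c_{\pm1}$, and the factor $|e^{-w}|^2$ subtracts it again. Hence
\begin{gather*}
\mathbb E\big[|1-w|^{-2}e^{S\operatorname{Re}w}\big]=\exp\Big(\frac{(S+2)^2}{4p}+O(p^{-3/2})\Big),\\
\mathbb E\big[|(1-w)^{-1}e^{-w}|^2e^{S\operatorname{Re}w}\big]=\exp\Big(\frac{S^2}{4p}+O(p^{-3/2})\Big).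
\end{gather*}
Summing the main terms over $p\le T^{1/K}$ with $\sigma^2=\sum 1/(2p)$ gives the exponents $(S+2)^2\sigma^2/2$ and $S^2\sigma^2/2$. The first corresponds to $|\zeta|^2$ and exceeds the weight alone by $e^{2(1+S)\sigma^2}$, about $\log T$; the second corresponds to $|f|^2$ and equals the exponent of the weight alone.

Three obstacles separate this from a proof. First, $e^{SG}$ and $e^{-P}$ are not Dirichlet polynomials; we cut the primes into blocks and truncate the exponential block by block (Sections~\ref{sec:param}--\ref{sec:tail}). Second, $\zeta$ is not an Euler product on the critical line; a smoothed approximate functional equation writes its mean squares as superpositions of moments of a random Euler product (Section~\ref{sec:second}). Third, the set where $|f|<e^{-A}$ calls for a negative moment of $f$, which the zeros of $\zeta$ obstruct; we bound the weighted mean of $\log^-|f|$ instead, by the Poisson--Jensen formula (Section~\ref{sec:lower}).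

\section{Reduction and choice of parameters}\label{sec:param}

\begin{proposition}\label{prop:main}
Let $T\to\infty$ along a sequence on which $V\to+\infty$ and $V/\sqrt N\to0$. Then $\mathcal R(T,V)\to1$ along this sequence.
\end{proposition}

\begin{proof}[Proof of Theorems~\ref{thm:main} and \ref{thm:supp}(a) from Proposition~\ref{prop:main}]
The upper limit in (a) is a nondecreasing function of $c$. If (a) failed, there would be $\varepsilon>0$ and a sequence of triples $(c,T,V)$ with $c\to0$, $T\to\infty$, $V\le c\sqrt N$ and $|\mathcal R(T,V)-1|\ge\varepsilon$. Pass to a subsequence with $V\to V_\infty\in[-\infty,\infty]$. The numerator of $\mathcal R$ is nonincreasing in $V$. If $V_\infty$ is finite, then for each $\eta>0$ the numerator eventually lies between its values at $V_\infty\pm\eta$, which tend to $\Psi(V_\infty\pm\eta)$ by Selberg's theorem; as $\Psi$ is continuous, $\mathcal R\to1$. If $V_\infty=-\infty$, then $\Psi(V)\to1$, and the lower limit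 of the numerator is at least $\Psi(V')$ for every fixed $V'$, so again $\mathcal R\to1$. If $V_\infty=+\infty$, then $0<V/\sqrt N\le c\to0$ and Proposition~\ref{prop:main} gives $\mathcal R\to1$. Each case contradicts $|\mathcal R-1|\ge\varepsilon$. Theorem~\ref{thm:main} follows from (a), because $V=o(\sqrt N)$ implies $V\le c\sqrt N$ eventually, for every $c>0$.
\end{proof}

Sections~\ref{sec:param}--\ref{sec:lower} prove Proposition~\ref{prop:main}. The sequence is fixed, all limits are taken along it, and $T$ is large. The letters $C,c$ denote positive absolute constants that may change from line to line; $C_q$, $C_\psi$ may depend on the subscript. Put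
$$y=V\sqrt{N/2},\qquad H=\min\big(\log N,\ (\sqrt N/V)^{1/8}\big),\qquad W=\tfrac1{50}\log\log H .$$
Then $W\to\infty$, $H=\exp(e^{50W})$ and $W^6\le H\le\log N$. The primes will be used up to about $T^{1/W}$, and $H$ will bound the total loss.

\subsection*{Truncated exponentials and blocks}
Let $e_d(x)=\sum_{n\le d}x^n/n!$. For all complex $x$,
\begin{equation}\label{eq:trunc}
|e_d(x)|\le e^{|x|},\qquad|e^x-e_d(x)|\le e^{-d}e^{3|x|},
\end{equation}
the second because $\sum_{n>d}|x|^n/n!\le e^{-d}\sum_n(e|x|)^n/n!$. So $e_d(x)$ represents $e^x$ when $|x|$ is small compared with $d$. If $P$ is a sum over primes up to $T^{1/K}$, then $e_d(P)$ has length $T^{d/K}$, and mean values can be computed only if $d/K$ is small. With a single block, $P$ is typically of size $\sqrt N$, so $K>d>\sqrt N$; the primes between $T^{1/K}$ and $T$ then carry variance $\frac12\log K>\frac14\log N$, which by Section~\ref{sec:intro} affects the tail unless $V^2\log N/N\to0$. We therefore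 continue beyond the first block with blocks of bounded variance, each with its own, smaller, degree.

Let $K_i=N^{10}e^{-i}$ for $0\le i\le m$, where $m$ is the largest integer with $K_m\ge W$. Let $T_i=T^{1/K_i}$, $I_0=[2,T_0]$, $I_i=(T_{i-1},T_i]$ for $i\ge1$, and
$$P_0(s)=\sum_{p^\alpha\le T_0}\frac{p^{-\alpha s}}{\alpha},\qquad P_i(s)=\sum_{p\in I_i}p^{-s}\ \ (i\ge1),\qquad G_i(t)=\tfrac12\big(P_i(\tfrac12+it)+P_i(\tfrac12-it)\big).$$
For real $t$, $G_i(t)=\operatorname{Re}P_i(\frac12+it)$, and $G_i$ is entire in $t$. Put $G=\sum_{i\le m}G_i$, $\sigma_i^2=\frac12\sum_{p\in I_i}1/p$, $\sigma^2=\sum_{i\le m}\sigma_i^2$, and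
\begin{gather*}
d_0=\lceil N^2\rceil,\quad B_0=N^{3/2},\quad r_0=\lfloor N^2/1000\rfloor;\\
d_i=\lceil K_i^{1/2}\rceil,\quad B_i=K_i^{1/8},\quad r_i=\lfloor B_i^2/12\rfloor\qquad(i\ge1).
\end{gather*}
Here $d_i$ is the degree of truncation in block $i$; the truncation is accurate when $|P_i|\le B_i$; and the event $|P_i|>B_i$ is detected by the moment of order $2r_i$. Finally, for $y'>0$ let
$$\gamma(y')=\frac{\sigma}{\sqrt{2\pi}\,y'}\,e^{-y'^2/2\sigma^2},\qquad k=\frac y{\sigma^2},\qquad\gamma=\gamma(y)=\frac{e^{-ky+k^2\sigma^2/2}}{\sqrt{2\pi}\,k\sigma},\qquad A=k^{-1/2}.$$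
We use Mertens' estimate in the form
\begin{equation}\label{eq:mertens}
\sum_{p\le x}\frac1p=\log\log x+O(1),\qquad\sum_{x<p\le x'}\frac1p=\log\frac{\log x'}{\log x}+O\Big(\frac1{\log x}\Big)\qquad(2\le x\le x').
\end{equation}

\begin{lemma}\label{lem:param}
\begin{itemize}
\item[(i)] $K_i\ge We^{m-i}$, $K_m<eW$, $m\le10\log N$, $r_i\le d_i$ and $4B_i\le d_i/2$.
\item[(ii)] $\sum_{p\in I_i}1/p\le2$ for $i\ge1$, $\sum_{p\in I_0}1/p\le N$, $\sigma^2=\frac N2+O(\log W)$ and $\sigma_0\sim\sigma$.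
\item[(iii)] The sums $\sum_{i\ge0}d_i/K_i$, $\ \delta:=\sum_{i\ge0}e^{-d_i/2}$ and $\sum_{i\ge1}K_ie^{-r_i}$ tend to $0$.
\item[(iv)] $k\to0$, $k\sigma\to\infty$, $A\to\infty$, $H\le CA^{1/4}$, $\gamma=e^{-o(N)}$, $A/y\to0$ and
\begin{equation}\label{eq:level}
\gamma(y\pm A)\sim\gamma(y)\sim\Psi(V).
\end{equation}
\end{itemize}
\end{lemma}

\begin{proof}
(i) follows from the definitions, as $W$ and $N$ are large. (ii) By \eqref{eq:mertens}, $\sum_{p\in I_i}1/p=\log(K_{i-1}/K_i)+O(1/\log T_0)=1+o(1)$ for $i\ge1$, while $2\sigma_0^2=N-10\log N+O(1)$ and $2\sigma^2=N-\log K_m+O(1)$. (iii) For $i\ge1$ we have $d_i/K_i\le2K_i^{-1/2}$, $e^{-d_i/2}\le C/K_i$ and $K_ie^{-r_i}\le eK_i\exp(-K_i^{1/4}/12)\le C/K_i$, and $\sum_{i\ge1}K_i^{-1/2}\le CW^{-1/2}$ by (i). For $i=0$, $d_0/K_0\le2N^{-8}$ and $e^{-d_0/2}\to0$.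

(iv) By (ii), $k\sim\sqrt2\,V/\sqrt N\to0$ and $k\sigma=y/\sigma\sim V\to\infty$. Hence $H\le Ck^{-1/8}=CA^{1/4}$, and $\log(1/\gamma)=\frac12k^2\sigma^2+O(\log(k\sigma))=o(N)$. Next $y^2/\sigma^2=V^2(1+O(\log W/N))=V^2+O(k^2\log W)=V^2+o(1)$, because $\log W\le H\le Ck^{-1/8}$; with \eqref{eq:mills} this gives $\gamma\sim\Psi(V)$. Finally $(y\pm A)^2/2\sigma^2-y^2/2\sigma^2=\pm kA+A^2/2\sigma^2$, where $kA=k^{1/2}\to0$ and $A^2/\sigma^2=1/y\to0$, and $A/y=k^{1/2}(k\sigma)^{-2}\to0$.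
\end{proof}

In particular $\gamma\ge e^{-N}$, so errors such as $e^{-2N}$ or $T^{-1/10}$ are $o(\gamma)$. Sections~\ref{sec:blocks} and \ref{sec:tail} use about the level $y$ only that $k=y/\sigma^2\to0$, $k\sigma\to\infty$ and $\gamma\ge e^{-N}$. By (iv) these hold for the levels $y\pm A$ too, with $k$ replaced by $(y\pm A)/\sigma^2\sim k$, so the results of those sections apply to all three levels.

\section{Exact transfer to a random model}\label{sec:transfer}

We need mean values over $t$ with errors far below $\gamma$, for polynomials whose coefficients we do not wish to estimate. A weight with compactly supported Fourier transform makes the off-diagonal terms vanish identically.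

Recall the Beurling--Selberg majorant: for an interval $[\alpha,\alpha']$ and $\Delta>0$ there is an integrable function $w\ge\mathbf 1_{[\alpha,\alpha']}$ on $\mathbb R$ with $\int w=\alpha'-\alpha+1/\Delta$, whose Fourier transform $\int w(t)e^{-2\pi ixt}dt$ is supported in $|x|\le\Delta$. Take the interval $[T-1,2T+1]$ and $\Delta=T^{-0.9}/2\pi$, so that $\int w=T+2+2\pi T^{0.9}$. Let $\mu$ be the probability measure $w\,dt/\int w$ on $\mathbb R$ and $\mathbb E_\mu$ its expectation.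

Let $(X_p)$ be independent variables, uniform on the unit circle, indexed by the primes, let $X_n=\prod_pX_p^{\alpha_p}$ for $n=\prod p^{\alpha_p}$, and let $\mathbb E$ be the expectation. Then $\mathbb E[X_n\overline{X_{n'}}]=\mathbf 1_{n=n'}$. A \emph{polynomial of height at most $Y$} is a finite sum $g(t)=\sum c(n,n')(n/n')^{-it}$ with all $n,n'\le Y$, and its \emph{random version} is $g(X)=\sum c(n,n')X_n\overline{X_{n'}}$. This is well defined, since $X_n\overline{X_{n'}}$ depends only on $n/n'$ and the functions $t\mapsto(n/n')^{-it}$ with distinct ratios are linearly independent. The map $g\mapsto g(X)$ respects sums, products and complex conjugation; heights multiply under products.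

\begin{lemma}\label{lem:transfer}
If $g$ has height at most $T^{0.9}$, then $\mathbb E_\mu[g]=\mathbb E[g(X)]$. For every measurable set $\mathcal A$ and every measurable $h\ge0$,
\begin{equation}\label{eq:mu}
\tfrac1T\operatorname{meas}(\mathcal A\cap[T,2T])=\mu(\mathcal A)+O(T^{-0.1}),\qquad\tfrac1T\int_{T-1}^{2T+1}h(t)\,dt\le2\,\mathbb E_\mu[h].
\end{equation}
\end{lemma}

\begin{proof}
For $n>n'$, $\log(n/n')=-\log(1-\frac{n-n'}n)\ge\frac1n$. So $|\log(n/n')|\ge T^{-0.9}=2\pi\Delta$ for $n\ne n'$, and the Fourier transform of $w$, being continuous, vanishes at $x=\log(n/n')/2\pi$. Thus $\mathbb E_\mu[(n/n')^{-it}]=\mathbf 1_{n=n'}$. For \eqref{eq:mu}, use $w\ge\mathbf 1_{[T-1,2T+1]}$, $\int(w-\mathbf 1_{[T,2T]})=O(T^{0.9})$ and $\int w\le2T$.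
\end{proof}

Call a polynomial \emph{short} if its height is at most $T^{1/10}$. The functions $e_{d_i}(xP_i(s+it))$, $e_{d_i}(xG_i(t+a/L))$ and $P_i(s+it)^{r_i}$ (for fixed complex $x,s,a$) have height at most $T_i^{d_i}$. A product over the blocks of one such factor per block has height at most $T^{\sum d_i/K_i}=T^{o(1)}$. All polynomials $g$ below are linear combinations of products of at most three such products, so they are short. If $g$ is short and $D$ is a Dirichlet polynomial of length $T^{0.53}$, then $|Dg|^2$ has height at most $T^{0.73}$, and Lemma~\ref{lem:transfer} applies to it. Under the sign $\mathbb E$, the symbol $P_i(s)$ denotes the random version of $t\mapsto P_i(s+it)$, for instance $\sum_{p\in I_i}X_pp^{-s}$, and the same convention holds for the other polynomials.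

\section{Moments of one block}\label{sec:blocks}

Different blocks are independent in the random model, so every moment we need is an integral of a product of one-block moments. For a finite sum $\mathcal Z=\sum c_pX_p$, an integer $n\ge0$ and $\lambda>0$,
\begin{equation}\label{eq:linear}
\mathbb E|\mathcal Z|^{2n}\le n!\Big(\sum|c_p|^2\Big)^n,\qquad\mathbb E\,e^{\lambda|\mathcal Z|}\le4\exp\Big(\tfrac12\lambda^2\sum|c_p|^2\Big).
\end{equation}
Indeed, by the multinomial theorem and orthogonality $\mathbb E|\mathcal Z|^{2n}=\sum_{|\alpha|=n}\binom n\alpha^2\prod|c_p|^{2\alpha_p}$, and $\binom n\alpha\le n!$. For the second bound, $e^{\lambda|\mathcal Z|}\le\sum_{\pm,\pm}e^{\lambda(\pm\operatorname{Re}\mathcal Z\pm\operatorname{Im}\mathcal Z)}$; each exponent is $\operatorname{Re}(\lambda'\mathcal Z)$ with $|\lambda'|^2=2\lambda^2$; and $\mathbb E\,e^{\operatorname{Re}(cX_p)}=\sum_n(|c|^2/4)^n/n!^2\le e^{|c|^2/4}$.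

\subsection*{The block factors}
We need the computation of Section~\ref{sub:prime} with the Euler product, the mollifying factor and the tilt evaluated at three slightly different points. Let $b_1\ge0$, $b_2,\tau\in\mathbb R$, $a\in\mathbb C$ and
$$s_1=\frac12+\frac{b_1+i\tau}L,\qquad s_2=\frac12+\frac{b_2}L,\qquad F_i(s)=\prod_{p\in I_i}(1-X_pp^{-s})^{-1}.$$
Let $G_i^a$ be the random version of $t\mapsto G_i(t+a/L)$, that is,
$$G_i^a=\tfrac12\sum\frac{p^{-\alpha/2}}\alpha\big(X_p^\alpha\,p^{-i\alpha a/L}+\overline{X_p}^{\,\alpha}p^{i\alpha a/L}\big),$$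
summed over $p^\alpha\le T_0$ if $i=0$, and over $p\in I_i$, $\alpha=1$ if $i\ge1$. Note that $\overline{G_i^a}=G_i^{\bar a}$. Fix $R>0$. For $\xi,\xi'\in[-R,R]$ let
$$z=k(\tfrac12+i\xi),\qquad z'=k(\tfrac12-i\xi'),\qquad\omega=\xi-\xi',\qquad S=z+z'=k(1+i\omega).$$
We take $T$ so large that $k(R+2)\le\frac14$; then $|z|,|z'|\le\frac14$ and $|S|\le\frac12$. For $\nu\in\{0,1,2\}$ put
$$E_i^{(\nu)}=\mathbb E\big[\Theta_i^{(\nu)}e_{d_i}(zG_i^a)\,e_{d_i}(z'G_i^{\bar a})\big],$$
$$\Theta_i^{(0)}=1,\qquad\Theta_i^{(1)}=F_i(s_1)\,e_{d_i}(-P_i(s_2)),\qquad\Theta_i^{(2)}=|\Theta_i^{(1)}|^2 .$$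
Two quantities measure the shifts:
$$\kappa=|b_1+i\tau-b_2|+2|a|+\max(0,-b_2),\qquad\kappa'=|a|+\max(0,-b_2),$$
with $\kappa=2|a|$, $\kappa'=|a|$ if $\nu=0$. The first measures how far the three points are from agreeing; the second, $\kappa'\le\kappa$, measures how much the coefficients can grow. Since $\log p^\alpha\le L/K_i$ for every term of block $i$,
\begin{equation}\label{eq:coef}
|p^{-\alpha s_2}|\le p^{-\alpha/2}e^{\kappa'/K_i},\quad|p^{\pm i\alpha a/L}|\le e^{\kappa'/K_i},\quad|p^{-\alpha s_1}-p^{-\alpha s_2}|\le p^{-\alpha/2}\frac\kappa{K_i}e^{\kappa'/K_i};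
\end{equation}
for the last bound integrate the derivative along the segment from $s_2$ to $s_1$, on which $\operatorname{Re}s\ge\frac12-\max(0,-b_2)/L$. So a block notices a shift only if the shift is comparable with $K_i$.

\begin{lemma}\label{lem:exp}
Let $q>0$. For $i\ge1$,
$$\mathbb E\,e^{q(|P_i(s_2)|+|G_i^a|)}\le\exp\big(C_qe^{2\kappa'/K_i}\big),\qquad\mathbb E|F_i(s_1)|^4\le C.$$
For $i=0$ and $\kappa'\le N^4$, these expectations are at most $e^{C_qN}$ and $e^{8N}$.
\end{lemma}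

\begin{proof}
For $i\ge1$, $|P_i(s_2)|+|G_i^a|$ is at most a sum of three moduli of linear forms in $(X_p)_{p\in I_i}$, each with $\sum|c_p|^2\le2e^{2\kappa'/K_i}$ by \eqref{eq:coef} and Lemma~\ref{lem:param}(ii). H\"older's inequality and \eqref{eq:linear} with $\lambda=3q$ give the bound $4\exp(9q^2e^{2\kappa'/K_i})$. For $i=0$ we have $e^{\kappa'/K_0}\le2$, the terms $\alpha=1$ give three linear forms with $\sum|c_p|^2\le4N$, and the terms $\alpha\ge2$ are bounded pointwise by $8N$, because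
\begin{equation}\label{eq:powers}
\sum_{p\le T_0}\sum_{\alpha\ge2}\frac{p^{-\alpha/2}}\alpha\le\sum_{p\le T_0}\frac1{2p\,(1-2^{-1/2})}\le2N .
\end{equation}
Finally $(1-X_pp^{-s})^{-2}=\sum_n(n+1)X_p^np^{-ns}$, so with $x=p^{-2\operatorname{Re}s}\le\frac1p$
\begin{equation}\label{eq:fourth}
\mathbb E|1-X_pp^{-s}|^{-4}=\sum_n(n+1)^2x^n=\frac{1+x}{(1-x)^3}=\frac{1-x^2}{(1-x)^4}\le(1-x)^{-4}\le e^{8/p},
\end{equation}
and we multiply over $p\in I_i$.
\end{proof}

\begin{lemma}\label{lem:block}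
\begin{itemize}
\item[(a)] For $i\ge1$, always $|E_i^{(\nu)}|\le\exp(Ce^{2\kappa'/K_i})$.
\item[(b)] For $i\ge1$ and $\kappa\le K_i$, $E_i^{(\nu)}=e^{S^2\sigma_i^2/2}\big(1+O(\kappa/K_i+e^{-d_i})\big)$ with an absolute implied constant.
\item[(c)] For $\kappa\le N^4$, $E_0^{(\nu)}=e^{S^2\sigma_0^2/2}(1+o(1))$, uniformly in all parameters for fixed $R$.
\end{itemize}
\end{lemma}

\begin{proof}
Let $x_l$ run over the at most four arguments of truncated exponentials in $E_i^{(\nu)}$, taken from $-P_i(s_2)$, $-\overline{P_i(s_2)}$, $zG_i^a$, $z'G_i^{\bar a}$. Then $\sum|x_l|\le2(|P_i(s_2)|+|G_i^a|)$.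

(a) By \eqref{eq:trunc}, $|E_i^{(\nu)}|\le\mathbb E[|F_i(s_1)|^\nu e^{\sum|x_l|}]$. Apply the Cauchy--Schwarz inequality, $|F_i|^{2\nu}\le1+|F_i|^4$ and Lemma~\ref{lem:exp}.

\emph{Removing the truncation.} Replacing the factors one at a time and using \eqref{eq:trunc}, we get $|\prod e_{d_i}(x_l)-\prod e^{x_l}|\le4e^{-d_i}e^{3\sum|x_l|}$. By Cauchy--Schwarz and Lemma~\ref{lem:exp}, replacing all $e_{d_i}$ by exponentials changes $E_i^{(\nu)}$ by at most $Ce^{-d_i}$ in case (b), where $\kappa'\le K_i$, and by at most $e^{-d_0+CN}\le e^{-N^2/2}$ in case (c). These additive errors are admissible relative errors, since $|S^2\sigma_i^2/2|\le\frac18$ for $i\ge1$ and $|S^2\sigma_0^2/2|\le N$. After the replacement the expectation is $\prod_{p\in I_i}\mathbb E\,e^{Y_p}$ with $Y_p=\sum_{\alpha\ne0}c_\alpha X_p^\alpha$. For $\alpha\ge1$ such that $p^\alpha$ occurs in $P_i$,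
\begin{align*}
\alpha c_\alpha&=\mathbf 1_{\nu\ge1}\big(p^{-\alpha s_1}-p^{-\alpha s_2}\big)+\tfrac12p^{-\alpha/2}\big(zp^{-i\alpha a/L}+z'p^{-i\alpha\bar a/L}\big),\\
\alpha c_{-\alpha}&=\mathbf 1_{\nu=2}\big(p^{-\alpha\bar s_1}-p^{-\alpha s_2}\big)+\tfrac12p^{-\alpha/2}\big(zp^{i\alpha a/L}+z'p^{i\alpha\bar a/L}\big).
\end{align*}
For the other $\alpha\ge1$ only $\log F_i(s_1)=\sum_p\sum_\alpha X_p^\alpha p^{-\alpha s_1}/\alpha$ and its conjugate contribute, so $|c_{\pm\alpha}|\le p^{-\alpha/2}$. When $\kappa\le K_i$, \eqref{eq:coef} and $|p^{\pm ia/L}-1|,|p^{\pm i\bar a/L}-1|\le C\kappa/K_i$ give, for each $\nu$,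
\begin{equation}\label{eq:c1}
c_{\pm1}=\frac S{2\sqrt p}+O\Big(\frac\kappa{K_i\sqrt p}\Big).
\end{equation}

(b) Here $p>T_0$, $\sum_\alpha|c_\alpha|\le Cp^{-1/2}$ and $\sum_{\alpha\ge2}|c_\alpha c_{-\alpha}|\le2p^{-2}$. Since $|S|\le\frac12$ and $\kappa/K_i\le1$, \eqref{eq:c1} and Lemma~\ref{lem:local} give $\mathbb E\,e^{Y_p}=\exp\big(\frac{S^2}{4p}+O(\frac\kappa{K_ip})+O(p^{-3/2})\big)$. Multiply over $p\in I_i$, and note that $\sum_{p>T_0}p^{-3/2}\le CT_0^{-1/2}\le e^{-d_i}$, as $\log T_0=L/N^{10}$ and $d_i\le N^5+1$.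

(c) Now small primes occur, and $O(p^{-3/2})$ is not good enough; the smallness must come from $k$ and from $\varepsilon=\kappa/K_0\le N^{-6}$. Constants may depend on $R$. For $p^\alpha\le T_0$, \eqref{eq:coef} and $|z|,|z'|\le(R+1)k$ give $|c_{\pm\alpha}|\le C(k+\varepsilon)p^{-\alpha/2}$. The sum of $|c_{\pm\alpha}|$ over $\alpha$ with $p^\alpha>T_0$ is a geometric series, at most $\varrho_p$, where $\varrho_p=C/p$ for $p>\sqrt{T_0}$ (then $\alpha\ge2$) and $\varrho_p=CT_0^{-1/2}$ for $p\le\sqrt{T_0}$. So Lemma~\ref{lem:local} applies with $\upsilon_p=C(k+\varepsilon)p^{-1/2}+\varrho_p$, which tends to $0$ uniformly in $p$, and $\sum_p\upsilon_p^3\le C(k+\varepsilon)^3+CT_0^{-1}=o(1)$. By \eqref{eq:c1} and $|S|\le Ck$,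
$$\sum_{\alpha\ge1}c_\alpha c_{-\alpha}=\frac{S^2}{4p}+O\Big(\frac{k\varepsilon+\varepsilon^2}p\Big)+O\Big(\frac{(k+\varepsilon)^2}{p^2}\Big)+O(\varrho_p^2).$$
The sum over $p\le T_0$ is $S^2\sigma_0^2/2+O(N^{-5})+O((k+\varepsilon)^2)+O(T_0^{-1/2})=S^2\sigma_0^2/2+o(1)$.
\end{proof}

\begin{remark}
Part (c) needs $k\to0$: for a fixed tilt the small primes are not Gaussian. By \eqref{eq:fourth}, the tilt $S=4$ of a full Euler factor has mean $(1-p^{-2})(1-p^{-1})^{-4}$, not $e^{4/p}$. Part (c) also explains the prime powers in $P_0$. Without them the mollified factor would be $(1-w)^{-1}e^{-w}=1+\frac12w^2+\frac13w^3+\cdots$ with $w=X_pp^{-1/2}$, of mean square at least $1+\frac1{4p^2}$, and for $\nu=2$ the prime $2$ alone would spoil the factor $1+o(1)$.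
\end{remark}

\begin{lemma}\label{lem:product}
Put $\Phi(\kappa,\kappa')=\exp\big(Ce^{2\kappa'/W}(1+\log(1+\kappa))\big)$ with a suitable absolute $C$.
\begin{itemize}
\item[(a)] For every $\mathcal I\subset\{1,\dots,m\}$, $\ \prod_{i\in\mathcal I}|E_i^{(\nu)}|\le\Phi(\kappa,\kappa')\exp\big(\frac{k^2}2\sum_{i=1}^m\sigma_i^2\big)$.
\item[(b)] If $\kappa\le\sqrt W$, then $\prod_{i=0}^mE_i^{(\nu)}=e^{S^2\sigma^2/2}(1+o(1))$ uniformly.
\end{itemize}
\end{lemma}

\begin{proof}
(a) We have $\operatorname{Re}S^2=k^2(1-\omega^2)\le k^2$. The $K_i$ form a geometric progression of ratio $e^{-1}$, so $\sum_{K_i\ge\kappa}\kappa/K_i\le e/(e-1)$; also $\sum e^{-d_i}\le1$. By Lemma~\ref{lem:block}(b), the blocks in $\mathcal I$ with $K_i\ge\kappa$ contribute at most $C\exp(\frac{k^2}2\sum_{i=1}^m\sigma_i^2)$. If $K_i<\kappa$ then $e^{m-i}<\kappa$, so there are at most $1+\log(1+\kappa)$ such blocks, and each contributes at most $\exp(Ce^{2\kappa'/W})$ by Lemma~\ref{lem:block}(a).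 (b) All $K_i\ge\kappa$, $\sum_{i\ge1}\kappa/K_i\le CW^{-1/2}$ and $\sum e^{-d_i}\to0$; use Lemma~\ref{lem:block}(b),(c).
\end{proof}

If $\kappa'=0$, then $\Phi\le C(1+\kappa)^C$.

\subsection*{Large values of one block}
Let $j\ge1$, $a=0$, $\operatorname{Re}s_1\ge\frac12$. By Cauchy--Schwarz, Lemma~\ref{lem:exp}, \eqref{eq:linear} and $4r_j\le B_j^2/3$,
\begin{multline}\label{eq:bad}
\mathbb E\Big[\big(1+|F_j(s_1)|^2+|e_{d_j}(zG_j)e_{d_j}(z'G_j)|\big)|P_j(\tfrac12)|^{2r_j}\Big]\le C\big(\mathbb E|P_j(\tfrac12)|^{4r_j}\big)^{1/2}\\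
\le C\big((2r_j)!\,2^{2r_j}\big)^{1/2}\le C(4r_j)^{r_j}\le Ce^{-r_j}B_j^{2r_j}.
\end{multline}
For $j=0$, \eqref{eq:powers} gives $|P_0(\frac12)|\le|\sum_{p\le T_0}X_pp^{-1/2}|+2N$, so
$$\mathbb E|P_0(\tfrac12)|^{4r_0}\le2^{4r_0}\big((2r_0)!\,(2N)^{2r_0}+(2N)^{4r_0}\big)\le2\cdot2^{4r_0}(N^3/250)^{2r_0},$$
because $2r_0\cdot2N\le N^3/250$ and $4N^2\le N^3/250$. As $B_0^2=N^3$, Cauchy--Schwarz and Lemma~\ref{lem:exp} give
\begin{equation}\label{eq:bad0}
\mathbb E\Big[\big(1+|e_{d_0}(zG_0)e_{d_0}(z'G_0)|\big)|P_0(\tfrac12)|^{2r_0}\Big]B_0^{-2r_0}\le e^{CN}\Big(\frac4{250}\Big)^{r_0}\le e^{-cN^2}.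
\end{equation}

\section{The weights and the tail of the sum over primes}\label{sec:tail}

Let $\mathcal C$ be the vector space of functions $\psi(x)=\int\hat\psi(\xi)e^{i\xi x}d\xi$ with $\hat\psi\in C_c^\infty(\mathbb R)$. With this normalization Plancherel's formula reads $\int|\psi|^2=2\pi\int|\hat\psi|^2$. For $\psi\in\mathcal C$ and $1\le j\le m+1$ define the polynomial analog of $e^{ku/2}\psi(v)$ and the mollifier, built from the blocks $i<j$:
$$q_\psi^{[j]}(t)=\int\hat\psi(\xi)\,e^{-k(\frac12+i\xi)y}\prod_{i<j}e_{d_i}\big(k(\tfrac12+i\xi)G_i(t)\big)d\xi,\qquad M^{[j]}(s)=\prod_{i<j}e_{d_i}(-P_i(s)).$$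
The function $q^{[j]}_\psi$ is a short polynomial, linear in $\psi$ and entire in $t$. If $\hat\psi$ is supported in $[-R,R]$, the random version of $|q_\psi^{[j]}(t+a/L)|^2$, $t$ real, is
\begin{equation}\label{eq:qsq}
\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}\,e^{-Sy}\prod_{i<j}e_{d_i}(zG_i^a)\,e_{d_i}(z'G_i^{\bar a})\,d\xi\,d\xi'.
\end{equation}
Let $\mathcal G^{[j]}$ be the set of real $t$ with $|P_i(\frac12+it)|\le B_i$ for all $i<j$, and put $G_{<j}=\sum_{i<j}G_i$, $u_j=G_{<j}-y$, $v_j=ku_j$. For $j=m+1$ the index is dropped: $q_\psi$, $M$, $\mathcal G$, $u=G-y$, $v=ku$. The partial objects $j\le m$ are needed in Section~\ref{sec:upper}, at points $t$ where block $j$ is the first one that is too large.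

To majorize sets we want one weight that is positive for every value of $v$. Fix an even $\hat\psi_0\ge0$ in $C_c^\infty$, supported in $[-1,1]$, with $\int\hat\psi_0=1/\cos1$. Then $\psi_0(x)=\int\hat\psi_0(\xi)\cos(\xi x)d\xi\ge1$ for $|x|\le1$. Put $\psi_n(x)=\psi_0(x-n)$ for $n\in\mathbb Z$, so that $\hat\psi_n(\xi)=e^{-in\xi}\hat\psi_0(\xi)$ and $|\hat\psi_n|=\hat\psi_0$, and
$$q_n^{[j]}=q_{\psi_n}^{[j]},\qquad Q^{[j]}=\sum_{n\in\mathbb Z}\frac{|q_n^{[j]}|^2}{1+n^2}.$$

\begin{lemma}\label{lem:good}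
Let $t\in\mathcal G^{[j]}$, and let $\delta\to0$ be as in Lemma~\ref{lem:param}(iii).
\begin{itemize}
\item[(i)] $q_\psi^{[j]}(t)=e^{ku_j/2}(\psi(v_j)+\mathrm{err})$ with $|\mathrm{err}|\le C_\psi\delta(1+|v_j|)^{-2}$. For $\psi=\psi_n$, $|\mathrm{err}|\le C\delta$ uniformly in $n$.
\item[(ii)] $\frac12e^{-G_{<j}}\le|M^{[j]}(\frac12+it)|\le2e^{-G_{<j}}$.
\item[(iii)] $e^{ku_j}\mathbf 1_{|v_j-n|\le1}\le4|q_n^{[j]}|^2$ for all $n$, and $e^{ku_j}e^{-|v_j|}\le Ce^{ku_j}(1+|v_j|)^{-2}\le CQ^{[j]}$.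
\end{itemize}
\end{lemma}

\begin{proof}
For $|x|\le B_i$, \eqref{eq:trunc} gives $e_{d_i}(x)=e^x(1+\epsilon_i)$ with $|\epsilon_i|\le e^{-d_i+4B_i}\le e^{-d_i/2}$, so $\prod_{i<j}(1+\epsilon_i)=1+O(\delta)$. With $x=-P_i(\frac12+it)$ this is (ii). For (i), let $\hat\psi$ be supported in $[-R,R]$ and take $x=k(\frac12+i\xi)G_i(t)$ with complex $\xi$, $|\xi|\le R+1$; then $|x|\le k(R+2)B_i\le B_i$. The function $\epsilon(\xi)=\prod_{i<j}e_{d_i}(x)e^{-x}-1$ is entire in $\xi$ and $O(\delta)$ for $|\xi|\le R+1$, so by Cauchy's estimates $\epsilon,\epsilon',\epsilon''$ are $O(\delta)$ on $[-R,R]$. We have $\mathrm{err}=\int\hat\psi\epsilon\,e^{i\xi v_j}d\xi$, and two integrations by parts give $(1+v_j^2)\,\mathrm{err}=\int(\hat\psi\epsilon-(\hat\psi\epsilon)'')e^{i\xi v_j}d\xi$, which is at most $C_\psi\delta$ in modulus. For $\psi_n$, $|\mathrm{err}|\le\int\hat\psi_0|\epsilon|\le C\delta$. (iii) If $|v_j-n|\le1$, then $\psi_n(v_j)\ge1$ and $|\mathrm{err}|\le\frac12$,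 which gives the first claim. For the second take an integer $n$ nearest to $v_j$; then $1+n^2\le C(1+|v_j|)^2$ and $Q^{[j]}\ge e^{ku_j}/(4(1+n^2))$.
\end{proof}

The next lemma turns bounds for block factors into bounds of size $\gamma$. The factor $1/(k\sigma)$ in $\gamma$ comes from the decay in $\omega$ of block $0$, which carries almost all the variance; for this reason block $0$ must always be evaluated asymptotically.

\begin{lemma}\label{lem:master}
Let $\psi\in\mathcal C$, $\kappa\le N^4$, $\mathcal I\subset\{1,\dots,m\}$, and let $Z(\xi,\xi')$ be measurable with $|Z|\le\mathcal K$. Then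
$$\Big|\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}\,e^{-Sy}E_0^{(\nu)}\prod_{i\in\mathcal I}E_i^{(\nu)}\;Z(\xi,\xi')\,d\xi\,d\xi'\Big|\le C\|\hat\psi\|_1\|\hat\psi\|_\infty\,\mathcal K\,\Phi(\kappa,\kappa')\,\gamma .$$
\end{lemma}

\begin{proof}
By Lemmas~\ref{lem:block}(c) and \ref{lem:product}(a), the modulus of the integrand is at most
$2\mathcal K\Phi\,|\hat\psi(\xi)\hat\psi(\xi')|\,e^{-ky+k^2\sigma^2/2}e^{-k^2\sigma_0^2\omega^2/2}$. Integrating over $\xi'$ first gives the factor $\|\hat\psi\|_1\|\hat\psi\|_\infty\sqrt{2\pi}/(k\sigma_0)$, and $\sigma_0\sim\sigma$.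
\end{proof}

By \eqref{eq:qsq} and the independence of the blocks, the moments below have this form; $Z$ collects the block that carries a factor $|P_j|^{2r_j}$ and the primes beyond the last block used. For $\psi=\psi_n$ the bound is uniform in $n$. The case $\nu=0$, $a=0$, $Z=1$ gives, with Lemma~\ref{lem:transfer},
\begin{equation}\label{eq:Q}
\mathbb E_\mu|q_n^{[j]}|^2\le C\gamma,\qquad\mathbb E_\mu Q^{[j]}\le C\gamma .
\end{equation}

\begin{proposition}\label{prop:tail}
$\mu(\{G>y\}\cap\mathcal G)\sim\gamma(y)$, and the same holds with $y$ replaced by $y\pm A$.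
\end{proposition}

\begin{proof}
Define a measure on $\mathbb R$ by $\Lambda_T(\phi)=\gamma^{-1}\mathbb E_\mu[\mathbf 1_{\mathcal G}\,e^{ku}\phi(v)]$. As in Section~\ref{sub:tilt}, the claim is $\Lambda_T(e^{-x}\mathbf 1_{x>0})\to1$, and we show that $\Lambda_T$ tends to Lebesgue measure.

\emph{Step 1: $\mathbb E_\mu|q_\psi|^2=\gamma\big(\int|\psi|^2+o(1)\big)$ for $\psi\in\mathcal C$.} Put $\lambda=k\sigma\to\infty$. By Lemma~\ref{lem:transfer}, \eqref{eq:qsq}, Lemma~\ref{lem:product}(b) with $\nu=0$, $\kappa=0$, and \eqref{eq:saddle},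
$$\mathbb E_\mu|q_\psi|^2=e^{-y^2/2\sigma^2}\iint\hat\psi(\xi)\overline{\hat\psi(\xi')}\,e^{-\lambda^2\omega^2/2}(1+o(1))\,d\xi\,d\xi'.$$
The term $o(1)$ contributes $o(1/\lambda)$ to the integral. In the main term substitute $\xi'=\xi-x/\lambda$; by dominated convergence it is $\lambda^{-1}\big(\sqrt{2\pi}\int|\hat\psi|^2+o(1)\big)$. Since $e^{-y^2/2\sigma^2}=\sqrt{2\pi}\lambda\gamma$, the result is $\gamma(2\pi\int|\hat\psi|^2+o(1))$.

\emph{Step 2: $\mathbb E_\mu[|q_\psi|^2\mathbf 1_{\mathcal G^c}]=o(\gamma)$.} Off $\mathcal G$ some $|P_j|/B_j$ exceeds $1$, so the left side is at most $\sum_{j=0}^m\mathbb E[|q_\psi|^2|P_j(\frac12)/B_j|^{2r_j}]$. For $j\ge1$ apply Lemma~\ref{lem:master} with $\mathcal I=\{1,\dots,m\}\setminus\{j\}$ and $Z=\mathbb E[e_{d_j}(zG_j)e_{d_j}(z'G_j)|P_j/B_j|^{2r_j}]$, so $\mathcal K=Ce^{-r_j}$ by \eqref{eq:bad}; the sum is at most $C_\psi\gamma\sum_{j\ge1}e^{-r_j}=o(\gamma)$. For $j=0$, \eqref{eq:bad0} and Lemma~\ref{lem:product}(a)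 give the bound $C_\psi e^{-cN^2}e^{N}=o(\gamma)$.

\emph{Step 3.} On $\mathcal G$, Lemma~\ref{lem:good}(i),(iii) give $\big||q_\psi|^2-e^{ku}|\psi(v)|^2\big|\le C_\psi\delta e^{ku}(1+|v|)^{-2}\le C_\psi\delta Q$, whose mean is $o(\gamma)$ by \eqref{eq:Q}. With Steps 1 and 2, and with Lemma~\ref{lem:good}(iii) and \eqref{eq:Q} for the second statement,
\begin{equation}\label{eq:Lambda}
\Lambda_T(|\psi|^2)\to\int|\psi|^2dx\quad(\psi\in\mathcal C),\qquad\Lambda_T([n-1,n+1])\le C\quad(n\in\mathbb Z).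
\end{equation}

\emph{Step 4: $\Lambda_T(\phi)\to\int\phi$ for continuous $\phi$ of compact support.} The identity $4\psi\bar\varphi=\sum_{l=0}^3i^l|\psi+i^l\varphi|^2$ gives $\Lambda_T(\psi\bar\varphi)\to\int\psi\bar\varphi$ for $\psi,\varphi\in\mathcal C$. For real $\theta$ the function $e^{i\theta x}\psi_n(x)$ lies in $\mathcal C$; with $\varphi=\psi_n$ we see that the Fourier transforms of the finite measures $|\psi_n|^2d\Lambda_T$ converge pointwise to that of $|\psi_n|^2dx$. By L\'evy's continuity theorem (pointwise convergence of the Fourier transforms of finite positive measures to the Fourier transform of a finite positive measure implies convergence against all bounded continuous functions), these measures converge weakly. If $\phi$ is continuous with support in $[n-1,n+1]$, then $\phi/|\psi_n|^2$, extended by zero, is bounded and continuous because $\psi_n\ge1$ on that interval, so $\Lambda_T(\phi)\to\int\phi$. A general $\phi$ is the finite sum of the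 functions $\phi(x)\max(0,1-|x-n|)$.

\emph{Step 5.} For an integer $n_0\ge1$, the function $e^{-x}\mathbf 1_{0<x\le n_0}$ lies between continuous compactly supported functions whose integrals differ by as little as we please, so $\Lambda_T(e^{-x}\mathbf 1_{0<x\le n_0})\to1-e^{-n_0}$. By \eqref{eq:Lambda}, $\Lambda_T(e^{-x}\mathbf 1_{x>n_0})\le C\sum_{n\ge n_0}e^{-n}$. Let $n_0\to\infty$.
\end{proof}

\section{Weighted second moments of the mollified zeta-function}\label{sec:second}

Put $f(s)=\zeta(s)M(s)$ and $\sigma_*=\frac12+W^2/L$. This section proves the three estimates through which $\zeta$ enters.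

\begin{proposition}\label{prop:second}
Uniformly in $n\in\mathbb Z$:
\begin{itemize}
\item[(a)] for $1\le j\le m$, with $\zeta$, $M^{[j]}$, $P_j$ evaluated at $\frac12+it$,
$$\frac1T\int_T^{2T}\big(1+|\zeta M^{[j]}|^2\big)|q_n^{[j]}(t)|^2\,|P_j/B_j|^{2r_j}\,dt\le CK_je^{-r_j}\gamma+e^{-2N};$$
\item[(b)] for $b\in\mathbb R$, $a\in\mathbb C$ with $|a|,|b|\le10W^2$,
$$\frac1T\int_{T-1}^{2T+1}\big(1+|f(\tfrac12+\tfrac bL+it)|^2\big)|q_n(t+\tfrac aL)|^2dt\le H\gamma;$$
\item[(c)] $\displaystyle\frac1T\int_T^{2T}|f(\sigma_*+it)-1|^2|q_n(t)|^2dt=o(\gamma)$.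
\end{itemize}
\end{proposition}

The approximate functional equation replaces $\zeta$ by two Dirichlet polynomials of length about $T^{1/2}$, and Lemma~\ref{lem:transfer} replaces these by truncated sums $\sum X_nn^{-s}$. A truncated sum does not factor over the blocks, but it is a superposition, over $\tau$, of full random Euler products at $s+i\tau/L$, which do. The moments of these products grow like a power of $1+|\tau|$ whose exponent tends to infinity with $W$, so the cutoff must have a Fourier transform that decays faster than every power, at a known rate.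

\subsection{A smoothed approximate functional equation}
Let $\theta_n=c_0/n^2$ with $\sum_{n\ge1}\theta_n=0.01$, let $U_n$ be independent and uniform on $[-\theta_n,\theta_n]$, and consider the law of $\sum U_n$, which is supported in $[-0.01,0.01]$. Its Laplace transform at $Z\in\mathbb C$ is $\prod_n\sinh(\theta_nZ)/(\theta_nZ)$. From $\sinh w/w=\frac12\int_{-1}^1e^{wx}dx$ and $|\sinh w|\le e^{|\operatorname{Re}w|}$ we get $|\sinh w/w|\le e^{|\operatorname{Re}w|}\min(1,1/|w|)$. The integers $n\le\sqrt{c_0|Z|/e}$ have $\theta_n|Z|\ge e$, and each saves a factor $e^{-1}$. So the law has a smooth density $\beta_0$, and with $c_1=\sqrt{c_0/e}$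
\begin{equation}\label{eq:bump}
\Big|\int\beta_0(x)e^{Zx}dx\Big|\le e\cdot e^{0.01|\operatorname{Re}Z|}\,e^{-c_1\sqrt{|\operatorname{Im}Z|}} .
\end{equation}
Let $\beta(x)=\beta_0(x-\frac12)$, a probability density supported in $[0.49,0.51]$, and let $h_1,h_2,h_3$ be the smooth compactly supported functions with
$$h_1'(x)=\beta(x+1)-\beta(x),\qquad h_2'(x)=\beta(x+1)-\beta(x-0.02),\qquad h_3'(x)=\beta(x)-\beta(x-1).$$
Each rises from $0$ to $1$ across a bump and falls back across a second bump; the bumps are centered at $-\frac12,\frac12$ for $h_1$, at $-\frac12,0.52$ for $h_2$, and at $\frac12,\frac32$ for $h_3$. Thus $h_1(x)=\int_x^\infty\beta$ for $x\ge0$, $h_1(0)=1$, $h_1=0$ on $[0.51,\infty)$; $h_2=1$ on $[0,0.51]$, $h_2=0$ on $[0.53,\infty)$; and $h_3(x)=\int_{-\infty}^x\beta$ for $x\le1.49$. For real $\lambda$ write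
$$h_l(x)e^{\lambda x}=\int\hat h_{l,\lambda}(\tau)e^{-i\tau x}d\tau,\qquad\hat h_{l,\lambda}(\tau)=\frac1{2\pi}\int h_l(x)e^{Zx}dx,\quad Z=\lambda+i\tau .$$
If $|Z|\ge1$, use $\int h_le^{Zx}dx=-Z^{-1}\int h_l'e^{Zx}dx$; by \eqref{eq:bump} a bump centered at $x_0$ contributes at most $Ce^{\lambda x_0+0.01|\lambda|}e^{-c_1\sqrt{|\tau|}}$. If $|Z|<1$ the integral is bounded. Hence
\begin{equation}\label{eq:hhat}
|\hat h_{l,\lambda}(\tau)|\le Ce^{2|\lambda|}e^{-c_1\sqrt{|\tau|}},\qquad|\hat h_{2,\lambda}(\tau)|\le Ce^{0.53\lambda}e^{-c_1\sqrt{|\tau|}}\quad(\lambda\ge1).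
\end{equation}

Let $\chi(s)$ be the factor in $\zeta(s)=\chi(s)\zeta(1-s)$; by Stirling's formula $|\chi(s)|\le C(t/2\pi)^{1/2-\operatorname{Re}s}$ for $\frac14\le\operatorname{Re}s\le\frac34$, $t=\operatorname{Im}s\ge1$. The approximate functional equation of Hardy and Littlewood \cite[Ch.~IV]{Titchmarsh} states that for such $s$ and $x,x'\ge1$ with $2\pi xx'=t$,
$$\zeta(s)=\sum_{n\le x}n^{-s}+\chi(s)\sum_{n\le x'}n^{s-1}+O\big(x^{-\operatorname{Re}s}\log t+t^{1/2-\operatorname{Re}s}x'^{\,\operatorname{Re}s-1}\big).$$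

\begin{lemma}\label{lem:afe}
Let $t\in[T-1,2T+1]$, $b$ real, $|b|\le N$, $s=\frac12+\frac bL+it$, and $x_n=\log n/L$. Then $|\chi(s)|\le Ce^{-b}$ and $\zeta(s)=D(t)+\chi(s)\tilde D(t)+O(T^{-1/5})$, where
$$D(t)=\sum_nn^{-s}h_1(x_n),\qquad\tilde D(t)=\sum_nn^{s-1}h_3\Big(\frac{\log(t/2\pi n)}L\Big)h_2(x_n).$$
\end{lemma}

\begin{proof}
Since $\log(t/2\pi)=L+O(1)$, $(t/2\pi)^{-b/L}=e^{-b+O(N/L)}$. Take $x=T^\alpha$, multiply the formula by $\beta(\alpha)$ and integrate over $\alpha\in[0.49,0.51]$. Both $x$ and $x'$ are at least $cT^{0.49}$ and $\operatorname{Re}s=\frac12+o(1)$, so the error is $T^{-0.245+o(1)}$. In the first sum $n$ receives the weight $\int_{x_n}^\infty\beta=h_1(x_n)$. In the second, $n\le x'$ means $\alpha\le x_n'$, where $x_n'=\log(t/2\pi n)/L\le1$, so the weight is $\int_{-\infty}^{x_n'}\beta=h_3(x_n')$. If this is not zero then $x_n'>0.49$, so $n\le T^{0.51}$ and $h_2(x_n)=1$.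
\end{proof}

The redundant factor $h_2$ keeps the second sum of length $T^{0.53}$ after $h_3$ has been expanded as a Fourier integral to separate $t$ from $n$.

\subsection{The random Euler product}
For $\operatorname{Re}s>\frac12$ let $F(s)=\sum_nX_nn^{-s}$; the series converges in $L^2$ because the $X_n$ are orthonormal. The finite product $\prod_{p\le x}(1-X_pp^{-s})^{-1}$ is the sum over the $n$ with all prime factors at most $x$, so it tends to $F(s)$ in $L^2$. Likewise the products over $Y<p\le x$ tend to $F_{>Y}(s)$, the sum over the $n$ with all prime factors above $Y$. Therefore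
$$F(s)=\prod_{p\le Y}(1-X_pp^{-s})^{-1}\cdot F_{>Y}(s),\qquad\mathbb EF_{>Y}(s)=1,\qquad\mathbb E|F_{>Y}(s)|^2=\prod_{p>Y}(1-p^{-2\operatorname{Re}s})^{-1},$$
and $F_{>Y}$ is independent of $(X_p)_{p\le Y}$. By \eqref{eq:fourth} and Fatou's lemma along an almost surely convergent subsequence,
\begin{equation}\label{eq:F4}
\mathbb E|F(s)|^4\le\zeta(2\operatorname{Re}s)^4\le L^4=e^{4N}\qquad(\operatorname{Re}s\ge\tfrac12+\tfrac1L).
\end{equation}
Put $F_\tau=F(\frac12+\frac{1+i\tau}L)$ and, for a polynomial $g$ and a function $h$,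
$$\mathcal N_\tau(g)=\big(\mathbb E|F_\tau\,g(X)|^2\big)^{1/2},\quad\mathcal N^*(g)=\sup_{\tau\in\mathbb R}e^{-\frac{c_1}2\sqrt{|\tau|}}\mathcal N_\tau(g),\quad\|h\|=\Big(\frac1T\int_{T-1}^{2T+1}|h|^2\Big)^{1/2}.$$

\begin{lemma}\label{lem:reduce}
Let $g$ be short and $|b|\le N$. In the notation of Lemma~\ref{lem:afe},
$$\|Dg\|\le Ce^{3|b|}\mathcal N^*(g),\qquad\|\chi\tilde Dg\|\le Ce^{3|b|}\mathcal N^*(g),\qquad\|\chi\tilde Dg\|\le Ce^{-0.47b}\mathcal N^*(g)\ \text{ if }b\ge1.$$
\end{lemma}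

\begin{proof}
Since $n^{-1/L}=e^{-x_n}$, we have $F_\tau=\sum X_nn^{-1/2}e^{-x_n}e^{-i\tau x_n}$, and
$$D(X)=\sum_nX_nn^{-1/2}e^{-x_n}\big[h_1(x_n)e^{(1-b)x_n}\big]=\int\hat h_{1,1-b}(\tau)F_\tau\,d\tau .$$
The integral is an $L^2$-valued integral of the continuous, bounded map $\tau\mapsto F_\tau$ against an integrable function, and the identity holds because both sides lie in the closed span of the $X_n$ and have the same coefficients. As $g(X)$ is bounded, Lemma~\ref{lem:transfer} and Minkowski's inequality give $\|Dg\|\le2\int|\hat h_{1,1-b}(\tau)|\mathcal N_\tau(g)d\tau$, and \eqref{eq:hhat} bounds this by $Ce^{2|1-b|}\mathcal N^*(g)\int e^{-\frac{c_1}2\sqrt{|\tau|}}d\tau$.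

Expanding $h_3$, we get $\tilde D(t)=\int\hat h_{3,0}(\tau_1)(t/2\pi)^{-i\tau_1/L}D_{\tau_1}(t)d\tau_1$ with $D_{\tau_1}(t)=\sum n^{-1/2+it}e^{(b+i\tau_1)x_n}h_2(x_n)$. The random version of the conjugate $\overline{D_{\tau_1}}$ is
$$\sum_nX_nn^{-1/2}e^{-x_n}e^{-i\tau_1x_n}\big[h_2(x_n)e^{(1+b)x_n}\big]=\int\hat h_{2,1+b}(\tau_2)F_{\tau_1+\tau_2}\,d\tau_2 .$$
The factor $(t/2\pi)^{-i\tau_1/L}$ has modulus $1$ and $|D_{\tau_1}g|=|\overline{D_{\tau_1}}g|$. Minkowski's inequality in $\tau_1$, Lemma~\ref{lem:transfer} and Minkowski's inequality in $\tau_2$ give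
$$\|\chi\tilde Dg\|\le Ce^{-b}\iint|\hat h_{3,0}(\tau_1)\hat h_{2,1+b}(\tau_2)|\,\mathcal N_{\tau_1+\tau_2}(g)\,d\tau_1d\tau_2 .$$
Use $\sqrt{|\tau_1+\tau_2|}\le\sqrt{|\tau_1|}+\sqrt{|\tau_2|}$ and \eqref{eq:hhat}; the prefactor is $e^{-b+2|1+b|}\le Ce^{3|b|}$ in general and $e^{-b+0.53(1+b)}\le Ce^{-0.47b}$ for $b\ge1$.
\end{proof}

\subsection{Moments in the model}
Let $q_n^a$ denote $t\mapsto q_n(t+a/L)$. The short polynomials that multiply $\zeta$ in Proposition~\ref{prop:second} are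
$$g_1=M^{[j]}(\tfrac12)\,q_n^{[j]}\,(P_j(\tfrac12)/B_j)^{r_j},\qquad g_2=M(\tfrac12+\tfrac bL)\,q_n^a,\qquad g_3=M(\sigma_*)\,q_n,$$
with $j,a,b$ in the ranges stated there.

\begin{lemma}\label{lem:model}
Let $\mathcal E=e^{41W}$. Uniformly in $n$, for $|\tau|\le N^3$:
\begin{itemize}
\item[(a)] $\mathcal N_\tau(g_1)^2\le C(1+|\tau|)^CK_je^{-r_j}\gamma$ and $\mathbb E[|q_n^{[j]}|^2|P_j(\frac12)/B_j|^{2r_j}]\le Ce^{-r_j}\gamma$;
\item[(b)] $\mathcal N_\tau(g_2)^2\le e^{\mathcal E}(1+|\tau|)^{\mathcal E}\gamma$ and $\mathbb E|q_n^a|^2\le e^{\mathcal E}\gamma$;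
\item[(c)] $\mathcal N_\tau(g_3)^2\le CW^C(1+|\tau|)^C\gamma$;
\item[(d)] $\mathcal D_\tau:=\mathbb E\big|\big(F(\sigma_*+\frac{i\tau}L)M(\sigma_*)-1\big)q_n\big|^2$ is $o(\gamma)$ uniformly for $|\tau|\le\sqrt W$, and is at most $C(1+|\tau|)^C\gamma$ in general.
\end{itemize}
Moreover, for all real $\tau$ the quantities $\mathcal N_\tau(g_l)^2$, $\mathbb E|g_l|^2$ $(l=1,2,3)$ and $\mathcal D_\tau$ are at most $e^{CN}$.
\end{lemma}

\begin{proof}
We factor $F=\prod_iF_i\cdot F_{>Y}$ and apply Lemma~\ref{lem:master}; in all cases $\kappa\le N^4$. In (a)--(c), $\nu=2$ and $b_1=1$, and the primes beyond block $j$ contribute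
\begin{equation}\label{eq:largeprimes}
\mathbb E|F_{>T_j}(\tfrac12+\tfrac{1+i\tau}L)|^2\le C\exp\Big(\sum_{p>T_j}p^{-1-2/L}\Big)\le CK_j,
\end{equation}
because by \eqref{eq:mertens} $\sum_{T_j<p\le T}1/p=\log K_j+O(1)$ and $\sum_{T^l<p\le T^{l+1}}p^{-1-2/L}\le Ce^{-2l}$ for $l\ge1$.

(a) Here $b_2=a=0$, $\kappa\le1+|\tau|$, $\kappa'=0$, $\mathcal I=\{1,\dots,j-1\}$, and $Z=\mathbb E[|F_j|^2|P_j/B_j|^{2r_j}]\cdot\mathbb E|F_{>T_j}|^2\le CK_je^{-r_j}$ by \eqref{eq:bad} and \eqref{eq:largeprimes}. For the second bound take $\nu=0$, $\kappa=0$, $Z=\mathbb E|P_j/B_j|^{2r_j}\le Ce^{-r_j}$.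

(b) Here $b_2=b$, $\kappa\le50W^2+|\tau|$, $\kappa'\le20W^2$, and $Z\le CK_m\le CW$. So $\mathcal K\Phi\le CW\exp\big(Ce^{40W}(1+\log(51W^2)+\log(1+|\tau|))\big)$, and the constant multiple of this in Lemma~\ref{lem:master} is at most $e^{\mathcal E}(1+|\tau|)^{\mathcal E}$. For the second bound take $\nu=0$, $Z=1$, $\kappa\le20W^2$, $\kappa'\le10W^2$.

(c) Here $b_2=W^2$, $a=0$, $\kappa\le W^2+|\tau|$, $\kappa'=0$ and $Z\le CW$.

(d) Expanding the square, $\mathcal D_\tau=\mathcal T_2-2\operatorname{Re}\mathcal T_1+\mathcal T_0$, where $\mathcal T_0=\mathbb E|q_n|^2$, $\mathcal T_1=\mathbb E[FM|q_n|^2]$, $\mathcal T_2=\mathbb E[|FM|^2|q_n|^2]$. The term $\mathcal T_\nu$ has block factors $E_i^{(\nu)}$ with $b_1=b_2=W^2$, $a=0$, $\kappa\le|\tau|$, $\kappa'=0$. The primes $p>T_m$ contribute $Z=1$ for $\nu=0,1$, and $Z=\prod_{p>T_m}(1-p^{-2\sigma_*})^{-1}$ for $\nu=2$. For $T_m^l<p\le T_m^{l+1}$ we have $p^{-2W^2/L}\le e^{-2W^2l/K_m}\le e^{-2Wl/e}$, and $\sum1/p\le C$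 over this range; summing over $l\ge1$ gives $Z=1+O(e^{-W/2})$. If $|\tau|\le\sqrt W$, Lemma~\ref{lem:product}(b) shows that $Z\prod_iE_i^{(\nu)}=(1+o(1))\prod_iE_i^{(0)}$ uniformly, and Lemma~\ref{lem:master} with $\nu=0$ and $\mathcal K=o(1)$ gives $\mathcal T_\nu-\mathcal T_0=o(\gamma)$. As $\mathcal T_0$ is real, $\mathcal D_\tau=(\mathcal T_2-\mathcal T_0)-2\operatorname{Re}(\mathcal T_1-\mathcal T_0)=o(\gamma)$. In general $\mathcal D_\tau\le2\mathcal T_2+2\mathcal T_0\le C\Phi(|\tau|,0)\gamma$.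

For the last claim, \eqref{eq:trunc}, $|z|\le1$ and $|e^{-zy}|\le1$ give $|g_l|,|q_n|\le C\prod_ie^{|P_i(s_2)|+|G_i^a|}$ over the blocks involved, times $|P_j/B_j|^{r_j}$ for $g_1$. We bound the fourth moment blockwise by Lemma~\ref{lem:exp}. Block $0$ gives $e^{CN}$. Each block $i\ge1$ gives at most $\exp(Ce^{40W})\le H\le\log N$, and there are at most $10\log N$ of them, for a total of at most $e^N$. In $g_1$, block $j$ occurs only through $P_j^{r_j}$, and $\mathbb E|P_j/B_j|^{4r_j}\le(4r_j)^{2r_j}B_j^{-4r_j}\le1$. So $\mathbb E|g_l|^4,\mathbb E|q_n|^4\le e^{CN}$. Conclude with Cauchy--Schwarz, \eqref{eq:F4}, and $\mathcal D_\tau\le2\mathcal T_2+2\mathcal T_0$.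
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:second}]
By the last claim of Lemma~\ref{lem:model}, the range $|\tau|>N^3$ contributes at most $e^{-\frac{c_1}2N^{3/2}+CN}\le e^{-N^{5/4}}$ to $\mathcal N^*(g_l)$, and $T^{-1/5}\|g_l\|\le T^{-1/5}e^{CN}\le e^{-3N}$ by Lemma~\ref{lem:transfer}. For $|\tau|\le N^3$ we use, for $\lambda\ge c_1$,
\begin{equation}\label{eq:sup}
\sup_\tau e^{-c_1\sqrt{|\tau|}}(1+|\tau|)^\lambda\le\sup_{x\ge0}e^{-c_1x}(1+x)^{2\lambda}\le e^{c_1}(2\lambda/c_1)^{2\lambda}.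
\end{equation}
By Lemmas~\ref{lem:afe} and \ref{lem:reduce}, for $|b|\le10W^2$,
$$\|\zeta(\tfrac12+\tfrac bL+it)\,g_l\|^2\le Ce^{6|b|}\sup_{|\tau|\le N^3}e^{-c_1\sqrt{|\tau|}}\mathcal N_\tau(g_l)^2+e^{-2N}.$$

(a) Take $b=0$, $l=1$, and use Lemma~\ref{lem:model}(a) and \eqref{eq:sup} with $\lambda=C$. The term without $\zeta$ is bounded by \eqref{eq:mu} and the second part of Lemma~\ref{lem:model}(a).

(b) Take $l=2$. By Lemma~\ref{lem:model}(b) and \eqref{eq:sup} with $\lambda=\mathcal E$, the total is at most $Ce^{60W^2}e^{\mathcal E}(2\mathcal E/c_1)^{2\mathcal E}\gamma+2e^{\mathcal E}\gamma+e^{-2N}\le\exp(e^{42W})\gamma\le H\gamma$.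

(c) Take $b=W^2$ and write $f-1=(DM-1)+\chi\tilde DM+O(T^{-1/5}|M|)$ at $\sigma_*+it$. The last term contributes $C T^{-1/5}\|g_3\|\le Ce^{-3N}$ to $\|(f-1)q_n\|$. By the third bound of Lemma~\ref{lem:reduce}, Lemma~\ref{lem:model}(c) and \eqref{eq:sup}, $\|\chi\tilde Dg_3\|\le Ce^{-0.47W^2}W^C\gamma^{1/2}+e^{-N}$. For the first term, $\sigma_*>\frac12$ allows us to expand $h_1$ directly: $D(X)=\sum X_nn^{-\sigma_*}h_1(x_n)=\int\hat h_{1,0}(\tau)F(\sigma_*+\frac{i\tau}L)d\tau$. Since $\int\hat h_{1,0}(\tau)d\tau=h_1(0)=1$, the random version of $DM-1$ is $\int\hat h_{1,0}(\tau)\big(F(\sigma_*+\frac{i\tau}L)M(\sigma_*)-1\big)d\tau$. By Lemma~\ref{lem:transfer}, Minkowski's inequality, \eqref{eq:hhat} and Lemma~\ref{lem:model}(d), splitting at $|\tau|=\sqrt W$ and $|\tau|=N^3$,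
$$\|(DM-1)q_n\|\le2\int|\hat h_{1,0}|\mathcal D_\tau^{1/2}d\tau\le\Big(o(1)+C\int_{|\tau|>\sqrt W}e^{-c_1\sqrt{|\tau|}}(1+|\tau|)^Cd\tau\Big)\gamma^{1/2}+e^{-N}.$$
All three terms are $o(\gamma^{1/2})$, since $W\to\infty$ and $\gamma^{1/2}\ge e^{-N/2}$.
\end{proof}

\begin{remark}
The abscissa $\sigma_*$ must lie to the right of $\frac12$ by much more than $1/\log T_m\approx W/L$, so that the primes above $T_m$, which $M$ does not mollify, are damped. The price is paid in (b): Section~\ref{sec:lower} needs shifts of size $W^2/L$ in all directions, the last blocks are sensitive to them since $K_m<eW$, and only the crude bound of Lemma~\ref{lem:block}(a) is left for these blocks. This produces the loss $H$.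
\end{remark}

\section{The upper bound}\label{sec:upper}

We show $\frac1T\operatorname{meas}\mathcal S(T,y)\le(1+o(1))\gamma$. Let $t\in\mathcal S(T,y)$; all functions of $s$ are evaluated at $\frac12+it$. We sort $t$ by the first block that exceeds its barrier.

\emph{Case 0: $|P_0|>B_0$.} By \eqref{eq:mu}, Lemma~\ref{lem:transfer} and \eqref{eq:bad0}, these $t$ have measure at most $2T\,\mathbb E|P_0(\frac12)/B_0|^{2r_0}\le2Te^{-cN^2}=o(T\gamma)$.

\emph{Case $j$, $1\le j\le m$: $t\in\mathcal G^{[j]}$ and $|P_j|>B_j$.} The argument of Case 0 gives only the bound $Ce^{-r_j}T$. For the last blocks this is not enough in general: $r_m\le W^{1/4}$, whereas $\log(1/\gamma)\sim V^2/2$ when, for example, $V=N^{1/4}$. We must also use that $|\zeta|$ is large, so that either $G_{<j}$ is large or $\zeta M^{[j]}$ is. If $u_j\ge0$, then $1=e^{ku_j}e^{-|v_j|}$. If $u_j<0$, then Lemma~\ref{lem:good}(ii) and $k\le1$ give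
$$1\le|\zeta|^2e^{-2y}\le4|\zeta M^{[j]}|^2e^{2u_j}\le4|\zeta M^{[j]}|^2e^{2ku_j}=4|\zeta M^{[j]}|^2e^{ku_j}e^{-|v_j|}.$$
In both cases Lemma~\ref{lem:good}(iii) gives $1\le C(1+|\zeta M^{[j]}|^2)\,Q^{[j]}\,|P_j/B_j|^{2r_j}$. Integrate, apply Proposition~\ref{prop:second}(a) to each $n$, and sum over $n$ with weights $(1+n^2)^{-1}$ and over $j$. The total measure is at most $CT\big(\gamma\sum_jK_je^{-r_j}+me^{-2N}\big)=o(T\gamma)$ by Lemma~\ref{lem:param}.

\emph{Case $t\in\mathcal G$, $G\le y-A$.} As above, $1\le4|f|^2e^{2u}$. Now $u\le-A$ and $k\le\frac12$, so $\frac u2\le-\frac A2$, $\frac u2\le ku$ and $u\le-|v|$. Adding, $e^{2u}\le e^{-A/2}e^{ku}e^{-|v|}$, and $1\le Ce^{-A/2}|f|^2Q$ by Lemma~\ref{lem:good}(iii). Proposition~\ref{prop:second}(b) with $a=b=0$ bounds the measure by $CTHe^{-A/2}\gamma=o(T\gamma)$, since $H\le CA^{1/4}$.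

\emph{Case $t\in\mathcal G$, $G>y-A$.} By \eqref{eq:mu}, Proposition~\ref{prop:tail} and \eqref{eq:level}, the measure is at most $(1+o(1))T\gamma(y-A)=(1+o(1))T\gamma$.

\section{The lower bound}\label{sec:lower}

If $t\in\mathcal G$, $G>y+A$ and $|f(\frac12+it)|\ge2e^{-A}$, then $|\zeta|=|f|/|M|\ge\frac12|f|e^G>e^y$ by Lemma~\ref{lem:good}(ii). The set of $t\in[T,2T]\cap\mathcal G$ with $G>y+A$ has measure $(1+o(1))T\gamma$ by \eqref{eq:mu}, Proposition~\ref{prop:tail} and \eqref{eq:level}. So it suffices to show that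
$$\mathcal B=\{t\in[T,2T]\cap\mathcal G:\ G>y,\ |f(\tfrac12+it)|<2e^{-A}\}$$
has measure $o(T\gamma)$. On $\mathcal B$ we have $1=e^{ku}e^{-|v|}\le CQ(t)$ by Lemma~\ref{lem:good}(iii).

We have no lower bound for $|f|$ on the critical line, but we know that $f$ is close to $1$ at $\sigma_*+it$ and not large nearby, in weighted mean square. An analytic function that is not small at the center of a disc and not large on its boundary has few zeros in the disc and cannot be very small on a long part of a segment. Split $\mathcal B=\mathcal B_1\cup\mathcal B_2$, where $|f(\sigma_*+it)|<\frac12$ on $\mathcal B_1$ and $|f(\sigma_*+it)|\ge\frac12$ on $\mathcal B_2$. On $\mathcal B_1$, $1\le4CQ\,|f(\sigma_*+it)-1|^2$, so $\operatorname{meas}\mathcal B_1=o(T\gamma)$ by Proposition~\ref{prop:second}(c). For $\mathcal B_2$ we use the following lemma, with $\log^\pm x=\max(\pm\log x,0)$.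

\begin{lemma}\label{lem:jensen}
Let $f$ be analytic in a neighborhood of the disc $|s-s_0|\le r$, with $|f(s_0)|\ge\frac12$, and let $\Sigma$ be a segment of length at most $r$ in $|s-s_0|\le\frac23r$. Then
$$\int_\Sigma\log^-|f|\,|ds|\le Cr\Big(1+\sup_{|s-s_0|=r}|f|\Big).$$
\end{lemma}

\begin{proof}
Normalize $s_0=0$, $r=1$. Let $\rho$ run over the zeros of $f$ in $|s|<1$, with multiplicity. The Poisson--Jensen formula states that for $|s|<1$
$$\log|f(s)|=\frac1{2\pi}\int_0^{2\pi}\frac{1-|s|^2}{|e^{i\theta}-s|^2}\log|f(e^{i\theta})|\,d\theta-\sum_\rho\mathfrak g(s,\rho),\qquad\mathfrak g(s,\rho)=\log\Big|\frac{1-\bar\rho s}{s-\rho}\Big|\ge0 .$$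
Let $m^\pm$ be the means of $\log^\pm|f|$ over the unit circle; $m^+\le\sup_{|s|=1}|f|$ since $\log^+x\le x$. At $s=0$ the formula gives $m^-+\sum_\rho\log\frac1{|\rho|}=m^+-\log|f(0)|\le m^++\log2$. For $|s|\le\frac23$ the kernel is at most $\frac{1+2/3}{1-2/3}=5$, so $\log^-|f(s)|\le5m^-+\sum_\rho\mathfrak g(s,\rho)$. It therefore suffices to show $\int_\Sigma\mathfrak g(s,\rho)|ds|\le C\log\frac1{|\rho|}$ for each $\rho$. If $|\rho|\ge\frac56$, then $|s-\rho|\ge\frac16$ on $\Sigma$, and the identity $|1-\bar\rho s|^2=|s-\rho|^2+(1-|s|^2)(1-|\rho|^2)$ gives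
$$\mathfrak g(s,\rho)=\tfrac12\log\Big(1+\frac{(1-|s|^2)(1-|\rho|^2)}{|s-\rho|^2}\Big)\le18(1-|\rho|^2)\le36\log\frac1{|\rho|}.$$
If $|\rho|<\frac56$, then $\log\frac1{|\rho|}\ge\log\frac65$, and $\mathfrak g(s,\rho)\le\log(2/|s-\rho|)\le\log(2/|x|)$, where $x$ is the coordinate of $s$ on the line through $\Sigma$ measured from the projection of $\rho$. As $\log(2/|x|)$ decreases in $|x|$, its integral over an interval of length at most $1$ is at most $\int_{-1/2}^{1/2}\log(2/|x|)dx=1+2\log2\le3$.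
\end{proof}

Split $[T,2T]$ into equal intervals $J$ of length $|J|\in[\frac1{2L},\frac1L]$, let $t_J$ be the left endpoint of $J$, and let $\mathbb D_J$ be the disc $|s-\frac12-it_J|\le4W^2/L$. Suppose that $t^*\in\mathcal B_2\cap J$. Apply Lemma~\ref{lem:jensen} to $f=\zeta M$ with $s_0=\sigma_*+it^*$, $r=2W^2/L$ and $\Sigma=\frac12+iJ$. The points of $\Sigma$ are within $\sqrt{W^4+1}/L\le\frac23r$ of $s_0$, and the circle $|s-s_0|=r$ lies in $\mathbb D_J$. On $\mathcal B_2$, $\log^-|f(\frac12+it)|\ge A-1$ and $1\le CQ$. Hence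
\begin{equation}\label{eq:local}
\operatorname{meas}(\mathcal B_2\cap J)\le\frac{C\sup_JQ}{A-1}\int_\Sigma\log^-|f|\,|ds|\le\frac{CW^2}{AL}\,\sup_JQ\cdot\Big(1+\sup_{\mathbb D_J}|f|\Big),
\end{equation}
and the outer inequality is trivial if $\mathcal B_2\cap J$ is empty.

It remains to replace the suprema by averages. If $h$ is analytic on the disc of radius $1/L$ about $z_0$, the mean value property gives $|h(z_0)|\le\frac{L^2}\pi\int_{|\eta|\le1/L}|h(z_0+\eta)|\,dm(\eta)$, where $dm$ is area measure. Apply this to $h=q_n^2$ at points of $J$ and to $h=f$ at points of $\mathbb D_J$, and enlarge the discs so that they are centered at a given point. For every $t\in J$,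
$$\sup_J|q_n|^2\le L^2\int_{|\eta|\le3/L}|q_n(t+\eta)|^2dm(\eta),\qquad\sup_{\mathbb D_J}|f|\le L^2\int_{|\eta'|\le6W^2/L}|f(\tfrac12+it+\eta')|\,dm(\eta').$$
Since $1\le L^2\int_{|\eta'|\le6W^2/L}dm$ and $|f|\le1+|f|^2$, we get $1+\sup_{\mathbb D_J}|f|\le L^2\int(2+|f|^2)dm(\eta')$. Insert these bounds in \eqref{eq:local}, average over $t\in J$ (a factor $|J|^{-1}\le2L$), and sum over $J$. The product of the two areas is $CW^4/L^4$, so
$$\operatorname{meas}\mathcal B_2\le\frac{CW^6}A\sum_n\frac1{1+n^2}\ \sup_{\eta,\eta'}\int_T^{2T}|q_n(t+\eta)|^2\big(2+|f(\tfrac12+it+\eta')|^2\big)dt,$$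
with the supremum over $|\eta|\le3/L$, $|\eta'|\le6W^2/L$. In the variable $t'=t+\operatorname{Im}\eta'\in[T-1,2T+1]$ the integrand is $|q_n(t'+a/L)|^2(2+|f(\frac12+\frac bL+it')|^2)$ with $b=L\operatorname{Re}\eta'$ and $a=L(\eta-\operatorname{Im}\eta')$, and $|b|\le6W^2$, $|a|\le3+6W^2\le10W^2$. Proposition~\ref{prop:second}(b) gives
$$\operatorname{meas}\mathcal B_2\le\frac{CW^6H}A\,T\gamma\le\frac{CH^2}AT\gamma\le CA^{-1/2}T\gamma=o(T\gamma).$$
The saving here is only the factor $1/A$, against $e^{-A/2}$ in Section~\ref{sec:upper}; this step dictates the choice of $H$ as a small power of $\sqrt N/V$.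

Thus $\frac1T\operatorname{meas}\mathcal S(T,y)\ge(1-o(1))\gamma$. With Section~\ref{sec:upper} and \eqref{eq:level} we obtain $\frac1T\operatorname{meas}\mathcal S(T,V\sqrt{N/2})\sim\Psi(V)$. This proves Proposition~\ref{prop:main}, and with it Theorems~\ref{thm:main} and \ref{thm:supp}(a).

\section{Small moments and the fourth moment}\label{sec:moments}

Let $\varsigma=\sqrt{N/2}$, let $\mathbb P_T$ be normalized Lebesgue measure on $[T,2T]$, $\mathcal L=\log|\zeta(\frac12+it)|$, and let $Z$ be a standard normal variable. Then $\mathbb P_T(\mathcal L>x)=\mathcal R(T,x/\varsigma)\,\Psi(x/\varsigma)$. From $e^{\ell a}=\int_{-\infty}^a\ell e^{\ell x}dx$ and Fubini's theorem, for $\ell>0$,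
\begin{equation}\label{eq:layer}
\frac1T\int_T^{2T}|\zeta(\tfrac12+it)|^\ell dt=\int_{\mathbb R}\ell e^{\ell x}\,\mathbb P_T(\mathcal L>x)\,dx,\qquad\int_{\mathbb R}\ell e^{\ell x}\Psi(x/\varsigma)dx=\mathbb E\,e^{\ell\varsigma Z}=e^{\ell^2N/4}.
\end{equation}
Completing the square in the Gaussian density gives, for real $\lambda$ and measurable $\phi\ge0$,
\begin{equation}\label{eq:shift}
\mathbb E[e^{\lambda Z}\phi(Z)]=e^{\lambda^2/2}\,\mathbb E[\phi(Z+\lambda)],
\end{equation}
and in particular $\Psi(x)\le\mathbb E\,e^{x(Z-x)}=e^{-x^2/2}$ for $x\ge0$. We use the classical bound $\frac1T\int_T^{2T}|\zeta(\frac12+it)|^2dt\le C\log T$ and Ingham's theorem $\frac1T\int_T^{2T}|\zeta(\frac12+it)|^4dt\sim\frac1{2\pi^2}(\log T)^4$.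

\begin{proof}[Proof of Theorem~\ref{thm:supp}(b)]
Fix a small $c\in(0,1)$. The condition $x\le cN$ means $x/\varsigma\le\sqrt2c\sqrt N$. By part (a) there is $\epsilon(c)$, tending to $0$ with $c$, such that $|\mathcal R(T,x/\varsigma)-1|\le\epsilon(c)$ for all $x\le cN$ and all large $T$; we take $c$ so small that $\epsilon(c)\le1$. Split the first integral in \eqref{eq:layer} at $cN$ and $N$.

The part $x\le cN$ equals $(1+O(\epsilon(c)))\int_{-\infty}^{cN}\ell e^{\ell x}\Psi(x/\varsigma)dx$. The missing part of the Gaussian integral satisfies, by \eqref{eq:shift} with $\lambda=\ell\varsigma$,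
$$\int_{cN}^\infty\ell e^{\ell x}\Psi(x/\varsigma)dx\le\mathbb E\big[e^{\ell\varsigma Z}\mathbf 1_{\varsigma Z>cN}\big]=e^{\ell^2N/4}\,\mathbb P(\varsigma Z+\ell\varsigma^2>cN)=o(e^{\ell^2N/4}),$$
because $\ell\varsigma^2=\ell N/2\le cN/2$ eventually and $cN/2\varsigma\to\infty$. The part $cN<x\le N$ is at most $e^{\ell N}\mathbb P_T(\mathcal L>cN)\le2e^{\ell N}\Psi(\sqrt2c\sqrt N)\le2e^{\ell N-c^2N}\to0$. For $x>N$, Chebyshev's inequality and the second moment give $\mathbb P_T(\mathcal L>x)\le Ce^{N-2x}$, so this part is at most $C\ell e^{(\ell-1)N}/(2-\ell)\to0$. Since $e^{\ell^2N/4}\ge1$, the moment is $(1+O(\epsilon(c))+o(1))e^{\ell^2N/4}$. Let $c\to0$.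
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:supp}(c)]
Let $\mathcal J=[2N-\Omega\varsigma,2N+\Omega\varsigma]$. As $2N/\varsigma=2\sqrt2\sqrt N$, $x\in\mathcal J$ means that $V=x/\varsigma$ satisfies $|V-2\sqrt2\sqrt N|\le\Omega$. Let $\mathfrak r$ be the infimum of $\mathcal R(T,V)$ over this window. By \eqref{eq:layer} with $\ell=4$,
$$\frac1T\int_T^{2T}|\zeta|^4dt\ge\mathfrak r\int_{\mathcal J}4e^{4x}\,\mathbb P(\varsigma Z>x)\,dx\ge\mathfrak r\,\mathbb E\Big[\mathbf 1_{\varsigma Z\in\mathcal J}\big(e^{4\varsigma Z}-e^{4(2N-\Omega\varsigma)}\big)\Big],$$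
where for $\varsigma Z\in\mathcal J$ we integrated $4e^{4x}$ from the left endpoint of $\mathcal J$ to $\varsigma Z$. Factor out $e^{4\varsigma Z}$ and apply \eqref{eq:shift} with $\lambda=4\varsigma$. Then $\lambda^2/2=4N$ and $\varsigma(Z+\lambda)=\varsigma Z+2N$, so the expectation equals
$$e^{4N}\,\mathbb E\Big[\mathbf 1_{|Z|\le\Omega}\big(1-e^{-4\varsigma(Z+\Omega)}\big)\Big]\sim e^{4N}=(\log T)^4$$
by dominated convergence, since $\Omega\to\infty$. Ingham's theorem gives $\limsup\mathfrak r\le\frac1{2\pi^2}$. For $C>2\sqrt2$ choose $\Omega\to\infty$ with $\Omega=o(\sqrt N)$. The window then lies in $[0,C\sqrt N]$, and for all large $T$ it contains a $V=V(T)$ with $\mathcal R(T,V)\le\frac12$.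
\end{proof}

\begin{thebibliography}{9}

\bibitem{Inoue}
Sh\=ota Inoue, \emph{On the logarithm of the Riemann zeta-function and its iterated integrals}, arXiv:1909.03643 (2019).

\bibitem{Titchmarsh}
Titchmarsh, \emph{Theory of the Riemann zeta-function}.

\end{thebibliography}
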